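\title{The sharp bound for connected-homogeneity of finite graphs that are locally unions of cliques}

\begin{abstract}
A graph is $k$-connected-homogeneous ($k$-CH) if every isomorphism between connected induced subgraphs of order at most $k$ extends to an automorphism. We consider graphs in which every vertex neighborhood is a disjoint union of $m\ge3$ complete graphs of order $n\ge2$, and in which two vertices at distance two have exactly one common neighbor. Answering a question of Devillers, Fawcett, Praeger and Zhou, we prove that no finite graph of this kind is $6$-CH, and we construct infinitely many finite connected graphs of this kind that are $5$-CH. Together with a known reduction, this shows that every finite $7$-CH graph is $k$-CH for all $k$. The first result is proved by passing to a group with finite vertex stabilizers acting on a tree and analyzing these stabilizers; it uses the classification of multiply transitive groups and Goldschmidt's theorem on amalgams of index $(3,3)$. The examples are finite quotients of the tree of an explicit amalgam of two groups of order $384$.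
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are simple and undirected. For a positive integer $k$, a graph $\Gamma$ is \emph{$k$-connected-homogeneous}, or \emph{$k$-CH}, if every isomorphism between connected induced subgraphs of order at most $k$ extends to an automorphism of $\Gamma$. It is \emph{connected-homogeneous}, or \emph{CH}, if it is $k$-CH for all $k$. The parameter $k$ measures up to which size connected configurations that look alike are alike in $\Gamma$: a graph is $1$-CH if it is vertex-transitive, $2$-CH if in addition it is transitive on ordered pairs of adjacent vertices, and a $k$-CH graph is transitive on ordered induced paths with $k$ vertices. Two vertices at distance two are the ends of an induced path with three vertices, so in a $3$-CH graph the number of their common neighbors is a constant, denoted $c_2=c_2(\Gamma)$.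

For a graph $X$, we say that $\Gamma$ is \emph{locally $X$} if the neighborhood of every vertex is non-empty and induces a subgraph isomorphic to $X$. We write $m\cdot K_n$ for the disjoint union of $m$ copies of the complete graph $K_n$. This paper is about the following condition:
\begin{itemize}
\item[$(*)$] $\Gamma$ is locally $m\cdot K_n$ for some $m\ge3$ and $n\ge2$, and $c_2=1$.
\end{itemize}
The condition matters because of three known facts. Every finite $7$-CH graph either satisfies $(*)$ or is CH. No finite CH graph satisfies $(*)$, although infinite locally finite ones do. And there are finite $4$-CH graphs satisfying $(*)$ that are not $5$-CH, for example the point graph of the dual of the split Cayley hexagon of order $(2,2)$ and the point graph of the Hall--Janko near octagon. The first two facts leave open the possibility of finite graphs satisfying $(*)$ that are $k$-CH for larger and larger $k$. Devillers, Fawcett, Praeger and Zhou \cite{DFPZ} posed the question: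

\begin{quote}
Is there an absolute constant $A$ such that no finite $A$-CH graph satisfies $(*)$?
\end{quote}

The answer is yes, and the least such constant is $6$.

\begin{theorem}\label{thm:upper}
No finite $6$-CH graph satisfies $(*)$. Hence no finite $k$-CH graph with $k\ge6$ satisfies $(*)$.
\end{theorem}

\begin{theorem}\label{thm:lower}
There are infinitely many finite connected $5$-CH graphs satisfying $(*)$ with $m=3$ and $n=2$.
\end{theorem}

A $k$-CH graph is $j$-CH for all $j\le k$, so the two theorems give the first corollary below. The second follows from Theorem~\ref{thm:upper} and the first known fact quoted above.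

\begin{corollary}\label{cor:A}
Let $A$ be a positive integer. There is no finite $A$-CH graph satisfying $(*)$ if and only if $A\ge6$.
\end{corollary}

\begin{corollary}\label{cor:seven}
Every finite $7$-CH graph is CH.
\end{corollary}

\subsection*{Why one expects the answer $6$}
A graph satisfying $(*)$ is the collinearity graph of a geometry: its maximal cliques are \emph{lines} with $n+1$ points each, and each point is on $m$ lines. The model example has no cycles in its geometry. Take the bipartite tree in which the vertices of one class (points) have valency $m$ and those of the other class (lines) have valency $n+1$, and join two points when they are at distance two. This infinite graph satisfies $(*)$, and it is CH: an isomorphism between finite connected induced subgraphs preserves maximal cliques, so it extends to an isomorphism between the subtrees spanned by the two sets of points, and such an isomorphism extends outwards, vertex by vertex, to an automorphism of the tree. A finite graph satisfying $(*)$ whose geometry has no short cycles looks like this example in every small region. Therefore no inspection of small subgraphs can rule it out. The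 obstruction has to come from the automorphism group: its vertex stabilizers are finite, whereas those of the tree are infinite.

The smallest case $m=3$, $n=2$ shows how large $k$ can be. Let $\Gamma$ be finite, connected and $k$-CH, and assume that the point-line incidence graph $I$, which is cubic, has girth greater than $2k$. Then the induced paths with $k$ vertices in $\Gamma$ correspond to the paths of length $2k-2$ in $I$ that start at a point. After the first point $x$ and the first line $y$ are chosen, such a path continues in $2^{2k-3}$ ways, and the stabilizer $B$ of $x$ and $y$ permutes these continuations transitively. So $|B|\ge2^{2k-3}$. On the other hand, $B$ has index $3$ in the stabilizer of $x$ and in the stabilizer of $y$, and in this situation a theorem of Goldschmidt \cite{Gold}, recalled as (G6) below, gives $|B|\le 2^7$. Hence $k\le5$, and $k=5$ is possible only if $|B|=2^7$ exactly. This suggests both theorems: the bound $6$, and the place to look for $5$-CH examples, namely a pair of groups of order $3\cdot2^7=384$ that share a subgroup of order $2^7$.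

\subsection*{Outline}
Section~\ref{sec:groups} recalls the group theory that we use. Section~\ref{sec:tree} shows that a finite $6$-CH graph satisfying $(*)$ has a geometry without short cycles, and replaces it by a group $G$ with finite vertex stabilizers acting on a tree, subject to one extension property. For valencies other than $(3,3)$ there is no bound like Goldschmidt's to quote, and the stabilizers have to be analyzed. Section~\ref{sec:tools} isolates the mechanism behind the analysis: a group element that commutes with a subgroup $F$ forces $F$ to act in the same way at two different vertices, while the extension property makes the actions at different vertices independent. Sections~\ref{sec:components} and~\ref{sec:cores} use it to reduce to four pairs of valencies, which are excluded in Sections~\ref{sec:four}--\ref{sec:caseB}. Sections~\ref{sec:amalgam} and~\ref{sec:quotients} prove Theorem~\ref{thm:lower} and can be read independently of Sections~\ref{sec:groups}--\ref{sec:caseB}. The proof of Theorem~\ref{thm:upper} depends on the classification of finite simple groups through the list of multiply transitive groups in (G1).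

\section{Facts from group theory}\label{sec:groups}

In Sections~\ref{sec:groups}--\ref{sec:caseB} groups act on the right: $\omega^g$ is the image of $\omega$ under $g$, $x^w=w^{-1}xw$ and $[g,h]=g^{-1}h^{-1}gh$. The stabilizer in $H$ of $\omega,\omega',\dots$ is $H_{\omega\omega'\cdots}$. A group is \emph{$k$-transitive} on a set if it is transitive on ordered $k$-tuples of distinct elements. For a prime $r$, an \emph{$r$-element} is an element of $r$-power order. For a finite $p$-group $P$, the elements of $Z(P)$ of order dividing $p$ form a characteristic elementary abelian subgroup $\Omega_1(Z(P))$, which is nontrivial if $P\ne1$. All groups in the following list are finite.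

\begin{itemize}
\item[(G1)] \emph{Multiply transitive groups} (a consequence of the classification of finite simple groups; see \cite{DM}). The $4$-transitive groups of degree at least $5$ are $A_n$ $(n\ge6)$, $S_n$, and the Mathieu groups $M_{11},M_{12},M_{23},M_{24}$ in degrees $11,12,23,24$. The $5$-transitive groups of degree at least $6$ are $A_n$ $(n\ge7)$, $S_n$, $M_{12}$ and $M_{24}$. The group $M_{12}$ is sharply $5$-transitive, that is, the stabilizer of five points is trivial. Neither $M_{12}$ nor $M_{24}$ is $6$-transitive. The point stabilizers of $M_{12},M_{24},M_{23}$ are $M_{11},M_{23},M_{22}$, and these five groups are simple. The orders are $|M_{11}|=11\cdot10\cdot9\cdot8$, $|M_{12}|=12\,|M_{11}|$, $|M_{23}|=23\cdot22\cdot21\cdot20\cdot48$, $|M_{24}|=24\,|M_{23}|$. Thus $|A_n:M_n|$ equals $7!/2=2520$ for $n=11,12$ and $19!/96$ for $n=23,24$.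
\item[(G2)] \emph{Primitive and regular groups.} A $2$-transitive group is primitive, and a nontrivial normal subgroup of a primitive group is transitive. A transitive abelian permutation group $A$ is regular and is its own centralizer in the symmetric group. If $A$ is a regular normal subgroup of $\Lambda$ and $o$ is a point, then $\Lambda=\Lambda_oA$, and the bijection $x\mapsto o^x$ from $A$ to the set of points carries the conjugation action of $\Lambda_o$ on $A$ to its action on points. In particular, if $A$ is elementary abelian then $\Lambda$ acts on the vector space $A$ by affine maps.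
\item[(G3)] \emph{Sets of prime size.} Let $r$ be a prime. An $r$-group acts trivially on any set of size less than $r$. If $H$ is transitive on a set of size $r$, so is every Sylow $r$-subgroup of $H$; otherwise it would fix a point and lie in a subgroup of index $r$.
\item[(G4)] \emph{The generalized Fitting subgroup.} A group $X$ is \emph{quasisimple} if it is perfect and $X/Z(X)$ is simple; every proper normal subgroup of $X$ then lies in $Z(X)$. A \emph{component} of $H$ is a subnormal quasisimple subgroup. Distinct components commute elementwise, and their product is the \emph{layer} $E(H)$, a perfect characteristic subgroup. For a prime $\ell$, $O_\ell(H)$ is the largest normal $\ell$-subgroup, $F(H)$ is the product of the $O_\ell(H)$, and $F^*(H)=F(H)E(H)$. The basic fact is $C_H(F^*(H))\le F^*(H)$; in particular $F^*(H)=1$ implies $H=1$. If $X\trianglelefteq H$ then $E(X)\le E(H)$ and $O_\ell(X)\le O_\ell(H)$, with equality if $E(H)\le X$, respectively $O_\ell(H)\le X$.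
\item[(G5)] \emph{Commutators.} If $A$ and $B$ normalize each other then $[A,B]\le A\cap B$. Three subgroups lemma: if $[[A,B],C]=[[B,C],A]=1$ then $[[C,A],B]=1$. Coprime action: if an element of order prime to $p$ normalizes a $p$-group $V$ and a normal subgroup $C$ of $V$, and centralizes $C$ and $V/C$, then it centralizes $V$. Dedekind's law: if $A\le W\le AB$ then $W=A(W\cap B)$.
\item[(G6)] \emph{Goldschmidt's theorem} \cite{Gold}. If finite groups $P_1,P_2$ share a subgroup $B$ of index $3$ in both, and no nontrivial subgroup of $B$ is normal in both, then $(P_1,P_2,B)$ is one of $15$ amalgams; in particular $|B|\le2^7$.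
\end{itemize}

\section{From the graph to a tree}\label{sec:tree}

Suppose, for a contradiction, that $\Gamma$ is a finite $6$-CH graph satisfying $(*)$. An automorphism that maps a vertex of a connected component $C$ into $C$ preserves $C$, so $C$ is itself $6$-CH and satisfies $(*)$. We therefore assume that $\Gamma$ is connected.

\subsection{Points, lines and the girth}
The maximal cliques containing a vertex $x$ are the sets formed by $x$ and one of the $m$ cliques in its neighborhood. So every edge lies in a unique maximal clique, of size $n+1$. We call the vertices \emph{points} and the maximal cliques \emph{lines}. Two lines meet in at most one point and every triangle lies in a line. Put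
\[
a=m\ge3,\qquad b=n+1\ge3 ,
\]
and let $I$ be the incidence graph of points and lines. It is connected and bipartite, points have valency $a$ and lines have valency $b$, and two points are adjacent in $\Gamma$ if and only if they are at distance $2$ in $I$.

An \emph{$s$-arc} in a graph is a sequence $x_0,\dots,x_s$ of vertices with consecutive terms adjacent and $x_{i-1}\ne x_{i+1}$ for all $i$. We use the following elementary fact: two distinct arcs with the same ends and total length $\ell$ contain, in their union, a cycle of length at most $\ell$.

The graph $I$ is finite with valencies at least $3$, so it has cycles; let $2g$ be its girth. We have $g\ne2$ because two lines share at most one point, and $g\neq3$ because a triangle lies in one line. If $g=4$, two opposite points of an $8$-cycle are at distance two in $\Gamma$ and have two common neighbors, contrary to $c_2=1$. So $g\ge5$. To see configurations with six points as if they lay in a tree, we need more. The idea is that a shortest cycle with at most six points would be detected by a path: the ends of the path obtained by deleting one point determine that point.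

\begin{lemma}\label{lem:girth}
$g\ge7$.
\end{lemma}

\begin{proof}
Suppose that $g\in\{5,6\}$, and let $v_1,\dots,v_{g-1},w$ be, in cyclic order, the points of a cycle of length $2g$ in $I$. Distances along this cycle are distances in $I$, since a shorter path would produce a cycle of length less than $2g$. Hence $v_1\dots v_{g-1}$ is an induced path in $\Gamma$, the points $v_1$ and $v_{g-1}$ are at distance two in $\Gamma$, and $w$ is their unique common neighbor. As $b\ge3$ there is a point $x_1\ne v_1,w$ on the line $v_1w$. As $a\ge3$ there is a line through $v_1$ other than $v_1v_2$ and $v_1w$; let $x_2\ne v_1$ be a point on it.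

We claim that $x_iv_1\dots v_{g-1}$ is an induced path for $i=1,2$. The walk in $I$ from $x_i$ through $v_1,v_2,\dots$ to $v_j$ is an arc of length $2j$. If $x_i=v_j$ with $j\ge2$ there is a cycle of length at most $2j<2g$, which is impossible. If $x_i$ is adjacent to $v_j$ with $j\ge2$ there is a cycle of length at most $2j+2$, so $j=g-1$. Then $x_i$ is a common neighbor of $v_1$ and $v_{g-1}$, so $x_i=w$, which is false.

The two paths have order $g\le6$, so some automorphism fixes $v_1,\dots,v_{g-1}$ and maps $x_1$ to $x_2$. It fixes $w$, the unique common neighbor of $v_1$ and $v_{g-1}$. But $x_1$ is adjacent to $w$, and $x_2$ is not, since a triangle $x_2,v_1,w$ would lie in the line $v_1w$.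
\end{proof}

\subsection{The universal cover}
Let $\pi\colon\mathcal T\to I$ be the universal cover. It is a tree whose vertices are again called points and lines, of valencies $a$ and $b$; this is the \emph{type} of a vertex. Every $\theta\in\operatorname{Aut}(\Gamma)$ acts on $I$. By unique lifting of arcs, for any vertices $x,x'$ of $\mathcal T$ with $\pi(x')=\pi(x)^\theta$ there is exactly one automorphism of $\mathcal T$ that covers $\theta$ and maps $x$ to $x'$. Let $G\le\operatorname{Aut}(\mathcal T)$ be the group of all such lifts. It preserves types. A lift of the identity that fixes a vertex is the identity, so each vertex stabilizer $G_v$ embeds in $\operatorname{Aut}(\Gamma)$. Thus \emph{vertex stabilizers in $G$ are finite}.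

We now translate the $6$-CH property to $\mathcal T$. A subtree is determined by points of the graph once each of its lines is spanned by two points, so a line that hangs at a single point costs one extra point. Accordingly, let $F$ be a finite subtree of $\mathcal T$ containing a point. A \emph{line leaf} of $F$ is a line of $F$ with exactly one neighbor in $F$, and the \emph{weight} of $F$ is the number of points of $F$ plus the number of line leaves. Figure~\ref{fig:weight} shows an example.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (-1.5,0)--(1.5,0)--(3,0.7)--(4.5,0.7);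
\draw (1.5,0)--(3,-0.7)--(4.5,-0.7);
\fill (0,0) circle (3pt) node[above=3pt] {$v$};
\fill (3,0.7) circle (3pt) node[above=3pt] {$z_1$};
\fill (3,-0.7) circle (3pt) node[below=3pt] {$z_2$};
\draw[fill=white] (-1.6,-0.1) rectangle (-1.4,0.1);
\draw[fill=white] (1.4,-0.1) rectangle (1.6,0.1);
\draw[fill=white] (4.4,0.6) rectangle (4.6,0.8);
\draw[fill=white] (4.4,-0.8) rectangle (4.6,-0.6);
\node at (-1.5,0.35) {$u'$};
\node at (1.45,0.35) {$u$};
\node at (4.9,0.7) {$\alpha$};
\node at (4.9,-0.7) {$\beta$};
\end{tikzpicture}
\caption{A subtree of weight $6$ in the point-line tree. Discs are points and squares are lines. The three points and the three line leaves $u',\alpha,\beta$ count $1$ each; the line $u$ has more than one neighbor in the subtree and counts $0$.}\label{fig:weight}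
\end{figure}

\begin{lemma}[Extension property]\label{lem:ext}
Every type-preserving isomorphism $\varphi\colon F\to F'$ between subtrees of $\mathcal T$ of weight at most $6$ is induced by an element of $G$.
\end{lemma}

\begin{proof}
Attach a second point to each line leaf of $F$ and of $F'$, and extend $\varphi$ to the resulting trees $\hat F\to\hat F'$, which have at most $6$ points. Two points of $\hat F$ are joined in $\hat F$ by a path of length at most $10$, and this path projects to an arc of $I$. The girth of $I$ is at least $14$ by Lemma~\ref{lem:girth}. So distinct points of $\hat F$ have distinct images. If the images are adjacent in $\Gamma$, then we have two arcs with the same ends and total length at most $12$; they coincide, so the two points have a common neighbor in $\hat F$. The same holds for $\hat F'$. Hence $\varphi$ defines an isomorphism between connected induced subgraphs of $\Gamma$ of order at most $6$, and this extends to some $\theta\in\operatorname{Aut}(\Gamma)$. Every line of $\hat F$ has at least two points in $\hat F$ and is determined by them, so $\pi(x)^\theta=\pi(x^\varphi)$ for lines $x$ of $\hat F$ as well. The lift of $\theta$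 that agrees with $\varphi$ at one point agrees with $\varphi$ on all of $\hat F$, by unique lifting of arcs.
\end{proof}

The typical use is this: if $F\cup\{x\}$ and $F\cup\{x'\}$ are subtrees of weight at most $6$, with $x$ and $x'$ attached at the same vertex of $F$, then the pointwise stabilizer of $F$ contains an element that maps $x$ to $x'$. We indicate each such use by naming the tree and its weight.

From here on $\Gamma$ plays no role. We use only that $\mathcal T$ is a tree with valencies $a,b\ge3$, that $G\le\operatorname{Aut}(\mathcal T)$ preserves types and has finite vertex stabilizers, and that Lemma~\ref{lem:ext} holds. We show that these properties are contradictory.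

\begin{remark}
The hypothesis $c_2=1$ was used only to bound the girth. Finiteness of $\Gamma$ survives only as finiteness of the stabilizers, and it cannot be dropped: the group of all type-preserving automorphisms of $\mathcal T$ has the extension property for every weight. The bounds $a,b\ge3$ are used throughout; if both are dropped the theorem fails, since a cycle of length at least $5$ is CH, locally $2\cdot K_1$, and has $c_2=1$.
\end{remark}

\section{Local actions, transport and independence}\label{sec:tools}

For a vertex $v$ of $\mathcal T$ let $\partial v$ be the set of its neighbors, $d_v=|\partial v|$, and let $K_v$ be the kernel of the action of $G_v$ on $\partial v$. The permutation group induced by $G_v$ on $\partial v$ is $G_v^{\partial v}\cong G_v/K_v$. We write $u\sim v$ for adjacent vertices and $\partial u\setminus v$ for $\partial u\setminus\{v\}$. For $u\sim v$ let $I_u$ be the permutation group induced by $G_{uv}$ on $\partial u\setminus v$. An edge has weight $2$, so $G$ is transitive on edges, and on vertices of each type.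

\begin{lemma}\label{lem:local}
Let $u\sim v$.
\begin{itemize}
\item[(a)] $G_u^{\partial u}$ is $\min(d_u,5)$-transitive if $u$ is a point and $\min(d_u,6)$-transitive if $u$ is a line. The group $I_u$ is $\min(d_u-1,4)$-transitive; in particular it is $2$-transitive and primitive.
\item[(b)] If $d_u\le5$, then $G_u^{\partial u}=S_{d_u}$ and $I_u=S_{d_u-1}$. If $d_u\ge6$, then $G_u^{\partial u}$ is $A_{d_u}$, $S_{d_u}$, $M_{12}$ or $M_{24}$, the last two only if $u$ is a point; and $I_u$ has a transitive nonabelian simple subgroup $T_u\in\{A_{d_u-1},M_{11},M_{23}\}$ of index at most $2$ such that the only nontrivial subnormal subgroups of $I_u$ are $T_u$ and $I_u$.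
\item[(c)] $|G_{uv}|\ge(a-1)^4(b-1)^5\ge2^9$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A point with $k$ of its lines has weight $1+k$, and a line with $k\ge2$ of its points has weight $k$. The group $I_u$ is a point stabilizer of $G_u^{\partial u}$.

(b) This follows from (a) and (G1). For $d_u=6$ only $S_6$ occurs, so that $I_u=S_5$ and $T_u=A_5$.

(c) A $10$-arc starting at a point consists of $6$ points and $5$ lines and has weight $6$. So $G_{uv}$ is transitive on the $10$-arcs that start at a point and begin with the edge $uv$. There are $b-1$ choices for each of the five further points and $a-1$ choices for each of the four further lines.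
\end{proof}

The next lemma is the source of almost every final contradiction.

\begin{lemma}\label{lem:nonormal}
If $u\sim v$ and $Y\le G_{uv}$ is normalized by $G_u$ and by $G_v$, then $Y=1$.
\end{lemma}

\begin{proof}
Let $G_0=\langle G_u,G_v\rangle$. The $G_0$-orbit of the edge $uv$ contains all edges at $u$ and at $v$, hence all edges that meet an edge of the orbit, hence all edges. As $Y\trianglelefteq G_0$ fixes $u$ and $v$, it fixes every vertex.
\end{proof}

\begin{lemma}\label{lem:edge}
Let $u\sim v$. If $E(K_u)\le K_v$ and $E(K_v)\le K_u$, then $E(K_u)=E(K_v)=1$. The same holds with $O_\ell$, $\ell$ a prime, in place of $E$.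
\end{lemma}

\begin{proof}
The group $X=K_u\cap K_v$ is normal in $G_{uv}$, hence in $K_u$ and in $K_v$. By (G4), $E(K_u)=E(X)=E(K_v)$. This group is normalized by $G_u$ and by $G_v$, so Lemma~\ref{lem:nonormal} applies.
\end{proof}

The cubic case can now be closed by the count from the introduction.

\begin{lemma}\label{lem:cubic}
$(a,b)\ne(3,3)$.
\end{lemma}

\begin{proof}
Otherwise $B=G_{uv}$ has index $3$ in the finite groups $G_u$ and $G_v$, and no nontrivial subgroup of $B$ is normal in both by Lemma~\ref{lem:nonormal}. So $|B|\le2^7$ by (G6), against Lemma~\ref{lem:local}(c).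
\end{proof}

For other valencies we study the kernels $K_v$ through $F^*(K_v)$. The plan is to show that $E(K_v)$ and the groups $O_\ell(K_v)$ act trivially one step further out; then Lemma~\ref{lem:edge} and (G4) give $K_v=1$. That outcome is impossible, because the stabilizers are too large.

\begin{lemma}\label{lem:kernels}
There is no edge $xy$ with $K_x=K_y=1$.
\end{lemma}

\begin{proof}
Let $x$ be a point, $y\sim x$ a line, and $K_x=K_y=1$. Then $G_{xy}\cong I_x\cong I_y$. If $a\le5$ or $b\le5$ then $|G_{xy}|\le4!$, against Lemma~\ref{lem:local}(c). So $a,b\ge6$. Let $z\in\partial y\setminus x$ and $H=G_{xyz}$, a subgroup of index $b-1\ge5$ in $G_{xy}$. The tree formed by $x,y,z$ and four further lines at $x$ has weight $6$, so $H$ is $4$-transitive on $\partial x\setminus y$, and it acts faithfully there. Thus $I_x$, of degree $a-1\ge5$, has a $4$-transitive subgroup $H$ of index $b-1\ge5$. By (G1), $M_{11}$ and $M_{23}$ have no proper $4$-transitive subgroup in their degrees. So $I_x\ge A_{a-1}$, while $H\not\ge A_{a-1}$ because of its index. By (G1) again, $H$ is a Mathieu group of degree $a-1\in\{11,12,23,24\}$ and $b-1=|I_x:H|\ge2520$. Since $y$ is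 a line, $I_y\ge A_{b-1}$, and so $|I_y|\ge2520!/2>24!\ge|I_x|$, a contradiction.
\end{proof}

The tool for showing that a normal subgroup of $K_v$ acts trivially one step further out is the following observation.

\begin{lemma}[Transport]\label{lem:transport}
Let $z_1,z_2$ be vertices, let $w\in G$ map $z_1$ to $z_2$, and let $f\in G_{z_1z_2}$. Then $[f,w]$ fixes $z_2$. If $[f,w]$ acts trivially on $\partial z_2$, then $(\alpha^f)^w=(\alpha^w)^f$ for all $\alpha\in\partial z_1$; in particular $f$ fixes $\alpha$ if and only if it fixes $\alpha^w$.
\end{lemma}

\begin{proof}
The factors $f^{-1},w^{-1},f,w$ send $z_2$ to $z_2,z_1,z_1,z_2$ in turn. We have $fw=wf[f,w]$ and $\alpha^{wf}\in\partial z_2$, so $\alpha^{fw}=\alpha^{wf}$.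
\end{proof}

So an element $w$ that nearly commutes with a subgroup $F\le G_{z_1z_2}$ ties the action of $F$ at $z_2$ to its action at $z_1$. The extension property says the opposite: as long as the weight stays at most $6$, one can fix a neighbor of $z_1$ and still move the neighbors of $z_2$ freely. The following example shows the conflict in the smallest case; it does not use (G6) and is not needed later.

\begin{example}
Let $a=b=3$. We show by hand that $Z(K_v)$ fixes every vertex at distance $2$ from $v$. Suppose that $w\in Z(K_v)$ interchanges the two vertices $z_1,z_2$ of $\partial u\setminus v$, where $u\sim v$. Choose $u'\in\partial v\setminus u$ and $\alpha\in\partial z_1\setminus u$, and let $F$ be the pointwise stabilizer of $u',v,u,z_1,z_2,\alpha$. It fixes two of the three neighbors of $v$, so $F\le K_v$ and $w$ centralizes $F$. By Lemma~\ref{lem:transport}, $F$ fixes $\alpha^w\in\partial z_2\setminus u$. Now add a vertex $\beta\in\partial z_2\setminus u$. If $v$ is a point we obtain the tree of Figure~\ref{fig:weight}, of weight $6$. If $v$ is a line the types are reversed; the tree has the four points $u',u,\alpha,\beta$ and no line leaf, so its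 weight is $4$. In both cases Lemma~\ref{lem:ext} shows that $F$ interchanges the two vertices of $\partial z_2\setminus u$, a contradiction.
\end{example}

In the general proof the work lies in finding the element $w$. Components provide it through commuting subgroups (Section~\ref{sec:components}), and $p$-subgroups through regular actions and Sylow's theorem (Sections~\ref{sec:cores} and~\ref{sec:four}).

\section{The kernels have no components}\label{sec:components}

\begin{proposition}\label{prop:components}
$E(K_v)=1$ for every vertex $v$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:edge} it suffices to show that $E(K_v)\le K_u$ whenever $u\sim v$. Suppose that $E(K_v)\not\le K_u$, and put $D=d_u$, $d=d_v$, $K=K_u$. All vertices $z\in\partial u$ have valency $d$.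

\emph{Step 1: a subgroup that centralizes $K$.} If $D\le5$ then $I_u$ is a symmetric group of degree at most $4$, hence solvable, and the perfect group $E(K_v)$ acts trivially on $\partial u$. So $D\ge6$. A component of $K_v$ is subnormal in $G_{uv}$; if it is not contained in $K$, its image in $I_u$ is nontrivial, subnormal and perfect, so it is $T_u$. Distinct components commute and $T_u$ is nonabelian, so exactly one component $X_v$ of $K_v$ acts nontrivially on $\partial u$. By uniqueness $G_{uv}$ normalizes $X_v$. Conjugating by $G_u$, we obtain for every $z\in\partial u$ a quasisimple group $X_z\le K_z$ that is normalized by $G_{uz}$ and induces $T_u$ on $\partial u\setminus z$. Now $X_z$ and $K$ normalize each other, so $[X_z,K]\le X_z\cap K$, a proper normal subgroup of $X_z$. Hence $[X_z,K]\le Z(X_z)$, and the three subgroups lemma gives $[X_z,K]=[[X_z,X_z],K]=1$. So $P=\langle X_z:z\in\partial u\rangle$ centralizes $K$.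

Let $z_1\ne z_2$ in $\partial u$. Choose $v'\in\partial u\setminus\{z_1,z_2\}$ and $w\in X_{v'}$ with $z_1^w=z_2$. Then $w$ maps $\partial z_1\setminus u$ onto $\partial z_2\setminus u$, and Lemma~\ref{lem:transport} gives:
\begin{equation}\label{eq:Ktransport}
\text{an element of $K$ fixes $\alpha\in\partial z_1\setminus u$ if and only if it fixes $\alpha^w\in\partial z_2\setminus u$.}
\end{equation}
The extension property does not usually produce elements of $K$, because fixing all of $\partial u$ costs too much weight. The remaining steps extend \eqref{eq:Ktransport} from $K$ to a subgroup of small index in $G_{uz_1z_2}$.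

\emph{Step 2: $G_u^{\partial u}\ne M_{12}$.} Otherwise $u$ is a point and, by sharp $5$-transitivity, $K$ is the stabilizer in $G_u$ of five lines $z_1,\dots,z_5$ at $u$. The tree formed by $u$, these lines and one further point on each has weight $6$. So $K$ is transitive on $(\partial z_1\setminus u)\times(\partial z_2\setminus u)$, and the stabilizer of $\alpha$ in $K$ is transitive on the $d-1\ge2$ vertices of $\partial z_2\setminus u$. This contradicts \eqref{eq:Ktransport}.

\emph{Step 3: a factorization.} By Step 2, $G_u^{\partial u}$ is $A_D$, $S_D$ or $M_{24}$. Let $G^+\le G_u$ be the preimage of $A_D$ or $M_{24}$; it has index at most $2$ in $G_u$, and it contains $K$ and the perfect groups $X_z$. Both $G^+_z$ and $X_z$ induce $T_u$ on $\partial u\setminus z$, so $G^+_z=X_zK$. Let $\kappa_z$ be the group induced by $K$ on $\partial z\setminus u$. Since $X_z\le K_z$, the group $G_z^+$ also induces $\kappa_z$ there, and so $|I_z:\kappa_z|\le2$.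

\emph{Step 4: $d\le4$.} The group $Z(K)$ is normal in $G_u$, so it acts trivially on $\partial z$ for all $z\in\partial u$ or for none.

Suppose first that it acts trivially. Let $z_1,z_2,w$ be as in \eqref{eq:Ktransport}, let $H=G^+_{z_1z_2}$ and $h\in H$. Write $h=x_1k_1=x_2k_2$ with $x_i\in X_{z_i}$ and $k_i\in K$. Then $h$ acts on $\partial z_i$ as $k_i$ does. Moreover $k_2k_1^{-1}=x_2^{-1}x_1\in P\cap K\le Z(K)$, so $k_1$ and $k_2$ act in the same way on $\partial z_2$. If $h$ fixes $\alpha\in\partial z_1\setminus u$, then $k_1$ fixes $\alpha$, so $k_1$ fixes $\alpha^w$ by \eqref{eq:Ktransport}, so $k_2$ and $h$ fix $\alpha^w$. As $H_\alpha$ has index at most $2$ in $G_{uz_1z_2\alpha}$, the orbit of $\alpha^w$ under the latter group has at most two elements. But this group is transitive on $\partial z_2\setminus u$: the tree $u,z_1,z_2,\alpha$ with one more neighbor of $z_2$ has weight $3$ if $u$ is a point and $4$ if $u$ is a line. So $d=3$.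

Suppose next that $Z(K)$ acts nontrivially on $\partial z$. Its image is a nontrivial abelian normal subgroup of the primitive group $I_z$, hence regular and self-centralizing by (G2). It is centralized by $\kappa_z$, so it equals $\kappa_z$, and $|\kappa_z|=d-1$. Then $(d-1)(d-2)\le|I_z|\le2(d-1)$ by $2$-transitivity and Step 3, so $d\le4$.

\emph{Step 5: $d\ne4$.} Let $d=4$. Then the second alternative of Step 4 holds, so $I_z=S_3$ and $\kappa_z=A_3$ for all $z\in\partial u$. By Step 3 an element of $G_{uz}$ is odd on $\partial z\setminus u$ if and only if it is not in $G^+$. So an element of $G_{uz_1z_2}$ has the same parity on $\partial z_1\setminus u$ and on $\partial z_2\setminus u$. Consider the tree formed by $u,z_1,z_2$, two vertices of $\partial z_1\setminus u$ and two vertices of $\partial z_2\setminus u$. Its weight is $5$ if $u$ is a point and $6$ if $u$ is a line. So some element of $G$ interchanges the two chosen neighbors of $z_2$ and fixes the rest of the tree. It fixes the one remaining neighbor of each $z_i$, so it is trivial on $\partial z_1\setminus u$ and a transposition on $\partial z_2\setminus u$, a contradiction.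

\emph{Step 6: $d\ne3$.} Let $d=3$, and for $z_i\in\partial u$ let $\varphi_i\colon G_{uz_i}\to\mathbb Z_2$ describe the action on the two vertices of $\partial z_i\setminus u$. On $H=G^+_{z_1z_2}$ the homomorphism $\varphi_1+\varphi_2$ vanishes on $K$ by \eqref{eq:Ktransport}, so it factors through $H/K$, which is $A_{D-2}$ with $D-2\ge4$, or $M_{22}$. These groups have no quotient of order $2$, so $\varphi_1=\varphi_2$ on $H$. Now take distinct $z_1,z_2,z_3\in\partial u$. On $G^+_{z_1z_2z_3}$ the three maps $\varphi_i$ agree, and this group has index at most $2$ in $G_{uz_1z_2z_3}$. So the image of $G_{uz_1z_2z_3}$ under $(\varphi_1,\varphi_2,\varphi_3)$ has order at most $4$. But the tree formed by $u,z_1,z_2,z_3$ and one further neighbor of each $z_i$ has weight $4$ if $u$ is a point and $6$ if $u$ is a line, so $G_{uz_1z_2z_3}$ is transitive on the $8$ choices of these neighbors, a contradiction.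
\end{proof}

\section{The $p$-cores restrict the valencies}\label{sec:cores}

The groups $O_p(K_v)$ cannot be excluded outright in the same way, because $S_2$, $S_3$ and $S_4$ have normal $p$-subgroups. But if $O_p(K_v)$ acts nontrivially at distance $2$ from $v$, transport forces it to act nontrivially at distance $3$ as well, and then both valencies are restricted.

\begin{proposition}\label{prop:cores}
Let $u\sim v$, let $p$ be a prime, and suppose that $N=O_p(K_v)\not\le K_u$. Then either $p=3$ and $d_u=d_v=4$, or $p=2$ and $d_u,d_v\in\{3,5\}$. Moreover $N$ induces on $\partial u\setminus v$ a regular elementary abelian group, namely $\mathbb Z_2$, $\mathbb Z_3$ or the Klein group $V_4$ for $d_u=3,4,5$.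
\end{proposition}

\begin{proof}
Since $N\trianglelefteq G_{uv}$, it induces a nontrivial normal $p$-subgroup of $I_u$. By Lemma~\ref{lem:local}(b) this forces $d_u\le5$ and $I_u=S_{d_u-1}$. So $(d_u,p)\in\{(3,2),(4,3),(5,2)\}$, and the last statement holds.

Let $z_1\ne z_2$ in $\partial u\setminus v$, let $w\in N$ map $z_1$ to $z_2$, and put $H=G_{uvz_1z_2}$ and $N_2=N\cap G_{z_2}$. By regularity $N_2$ fixes $\partial u$ pointwise, so $N_2\le H$, and $N_2\trianglelefteq H$. Let $\Lambda$ and $P$ be the groups induced by $H$ and $N_2$ on the set $\Omega=\partial z_2\setminus u$, which has size $d_v-1$.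

\emph{$P\ne1$.} For $f\in H$ the commutator $[f,w]$ lies in $N$ and fixes $z_2$, so it lies in $N_2$. If $P=1$, Lemma~\ref{lem:transport} shows that $H_\alpha$ fixes $\alpha^w\in\Omega$ for $\alpha\in\partial z_1\setminus u$. But $H_\alpha$ is transitive on $\Omega$: the tree $u,v,z_1,z_2,\alpha$ with one vertex of $\Omega$ has weight $4$ if $u$ is a point and $5$ if $u$ is a line. Since $|\Omega|\ge2$, this is a contradiction.

\emph{$\Lambda$ is an affine group.} The tree $u,v,z_1,z_2$ with three vertices of $\Omega$ has weight $6$ for both types of $u$ (four points and two line leaves, or three points and three line leaves). So $\Lambda$ is $\min(3,d_v-1)$-transitive, in particular primitive. By (G2), $A=\Omega_1(Z(P))$ is a regular normal subgroup of $\Lambda$, so $d_v-1$ is a power of $p$. If $d_v-1\ge4$, a point stabilizer $\Lambda_o$ acts $2$-transitively by conjugation on the at least three nonidentity elements of $A$. The stabilizer of such an element $x$ fixes $x^{-1}$ and is transitive on the at least two other nonidentity elements, so $x^{-1}=x$ and $p=2$. Hence either $p=3$ and $d_v-1=3$, or $p=2$ and $d_v-1=2^e$ with $e\ge1$.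

\emph{$e\le2$.} Let $p=2$, so $d_u\in\{3,5\}$, and suppose that $e\ge3$. The group $J=I_{z_2}$ induced by $G_{uz_2}$ on $\Omega$ is $4$-transitive, and $|J:\Lambda|$ divides $|G_{uz_2}:H|=(d_u-1)(d_u-2)\in\{2,12\}$. Let $\alpha,\beta,\gamma\in\Omega$ be distinct. Both $J$ and $\Lambda$ are $3$-transitive, so $|J:\Lambda|=|J_{\alpha\beta\gamma}:\Lambda_{\alpha\beta\gamma}|$. Identify $\Omega$ with the $\mathbb F_2$-space $A$. Affine maps over $\mathbb F_2$ preserve sums of three vectors, so $\Lambda_{\alpha\beta\gamma}$ fixes $\delta=\alpha+\beta+\gamma\notin\{\alpha,\beta,\gamma\}$. Hence $|J_{\alpha\beta\gamma}:J_{\alpha\beta\gamma\delta}|=2^e-3$ divides $12$. But $2^e-3$ is odd and at least $5$.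
\end{proof}

\begin{corollary}\label{cor:valencies}
$(a,b)\in\{(4,4),(5,5),(3,5),(5,3)\}$. Put $p=3$ if $(a,b)=(4,4)$ and $p=2$ otherwise. Then $F^*(K_x)=O_p(K_x)$ for every vertex $x$.
\end{corollary}

\begin{proof}
If a prime $\ell$ does not occur with the valencies $a,b$ in Proposition~\ref{prop:cores}, then $O_\ell(K_v)\le K_u$ for all $u\sim v$, and all $O_\ell(K_v)$ are trivial by Lemma~\ref{lem:edge}. If $(a,b)\ne(4,4)$ and $(a,b)\notin\{3,5\}^2$ this applies to every prime; with Proposition~\ref{prop:components} we get $F^*(K_v)=1$, hence $K_v=1$, for all $v$, against Lemma~\ref{lem:kernels}. The pair $(3,3)$ is excluded by Lemma~\ref{lem:cubic}. In the four remaining cases the argument applies to every $\ell\ne p$.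
\end{proof}

\section{The four remaining pairs of valencies}\label{sec:four}

All groups $G_x^{\partial x}$ are now full symmetric groups. In each case some type of vertex has valency at least $4$, so its local group contains elements of a prime order $r\ne p$ that fix two neighbors. Such elements act coprimely on the $p$-cores, and this is what the cubic case lacks. To treat the four cases together we color the two types \emph{red} and \emph{blue}, and define $q,r,d$, as follows: red vertices have valency $q+1$, blue vertices have valency $d$, and $r=q-1$.
\[
\begin{array}{c|ccccc}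
(a,b)&\text{red}&p&q&r&d\\\hline
(4,4)&\text{lines}&3&3&2&4\\
(5,5)&\text{lines}&2&4&3&5\\
(3,5)&\text{lines}&2&4&3&3\\
(5,3)&\text{points}&2&4&3&3
\end{array}
\]
When $a=b$ the lines are chosen as red because neighbors of a line are cheaper to fix: $k$ of them have weight $k$, not $k+1$. From now on $u,s,t$ denote red vertices and $v,z$ denote blue vertices. Put
\[
M_u=O_p(K_u),\qquad N_v=O_p(K_v).
\]
The next lemma collects all further uses of the extension property.

\begin{lemma}[Independence]\label{lem:indep}
\begin{itemize}
\item[(a)] For distinct $t,t'\in\partial v$ there is an $r$-element of $K_v$ that is trivial on $\partial t$ and nontrivial on $\partial t'$.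
\item[(b)] For distinct $z_1,z_2\in\partial u$, the group $K_{z_1}\cap G_{z_2}$ is transitive on $\partial z_2\setminus u$.
\item[(c)] For a path $u,v_1,u_1,v_2$, the group $G_{uv_1u_1v_2}$ is transitive on $\partial v_2\setminus u_1$.
\item[(d)] $|G_u|>2880$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $F$ be the tree formed by $v,t,t'$, two vertices of $\partial t\setminus v$, one vertex of $\partial t'\setminus v$ and, if $d\ge4$, a third vertex of $\partial v$. If $v$ is a point, $F$ has four points and at most one line leaf. If $v$ is a line, then $d=3$ and $F$ has two points and three line leaves. So $F$ has weight at most $5$. Exactly $q+1-2=r$ neighbors of $t'$ are not in $F$, and adding one of them gives weight at most $6$; so the pointwise stabilizer $J$ of $F$ permutes them transitively. Let $R$ be a Sylow $r$-subgroup of $J$. By (G3), $R$ is nontrivial on $\partial t'$, and it is trivial on $\partial t$ because only $q+1-3<r$ neighbors of $t$ are not in $F$. The number of neighbors of $v$ not in $F$ is $1,2,1,1$ in the four rows of the table, which is less than $r$; so $R\le K_v$. Take an element of $R$ that is nontrivial on $\partial t'$.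

(b) Let $F$ be the tree formed by $u,z_1,z_2$ and $d-2$ vertices of $\partial z_1\setminus u$. Its pointwise stabilizer fixes $d-1$ neighbors of $z_1$, hence all. Add a vertex of $\partial z_2\setminus u$. If $u$ is a line the weight is $2+(d-2)+1\le6$. If $u$ is a point then $d=3$ and the weight is $3$.

(c) The path with one more vertex has weight $4$ if $u$ is a line and $3$ if $u$ is a point.

(d) The bound $(a-1)^4(b-1)^5$ of Lemma~\ref{lem:local}(c) equals $3^9,2^{18},2^{14},2^{13}$ in the four cases.
\end{proof}

We first show that only the blue $p$-cores act nontrivially at distance $2$. Here the transporting element is found by Sylow's theorem.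

\begin{lemma}\label{lem:onesided}
$M_u\le K_v$ for $u\sim v$.
\end{lemma}

\begin{proof}
Otherwise $M_u$ is transitive on $\partial v\setminus u$ by Proposition~\ref{prop:cores}. Let $t_1\ne t_2$ in $\partial v\setminus u$, let $n\in M_u$ map $t_1$ to $t_2$, and let $f\in K_v$ be an $r$-element that is trivial on $\partial t_1$ and nontrivial on $\partial t_2$ (Lemma~\ref{lem:indep}(a)). The $r$-group $F=\langle f\rangle$ fixes $u,t_1,t_2$ and normalizes $M_u$. The stabilizer of $t_2$ in $M_uF$ is $FB$ with $B=M_u\cap G_{t_2}$, a normal $p$-subgroup. It contains $F$ and $F^n$, which fixes $t_1^n=t_2$, and both are Sylow $r$-subgroups of $FB$. So $F^n=F^m$ for some $m\in B$. The element $w=nm^{-1}\in M_u$ maps $t_1$ to $t_2$ and normalizes $F$, so $[F,w]\le F\cap M_u=1$. By Lemma~\ref{lem:transport}, $f$ is trivial on $\partial t_2$, a contradiction.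
\end{proof}

\begin{lemma}\label{lem:structure}
Let $u\sim v$.
\begin{itemize}
\item[(a)] $M_u=N_v\cap K_u$, and $N_v/M_u$ is elementary abelian of order $q$ and regular on $\partial u\setminus v$.
\item[(b)] If $M_u\le Y\le N_v$ and $G_{uv}$ normalizes $Y$, then $Y=M_u$ or $Y=N_v$.
\item[(c)] $M_u\ne1$.
\item[(d)] The group $L_u=\langle N_{v'}:v'\in\partial u\rangle$ is transitive on $\partial u$, and $L_u=\langle N_v,N_{v'}\rangle$ for every $v'\in\partial u\setminus v$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $N_v\le K_u$, then $M_u=N_v=1$ by Lemmas~\ref{lem:onesided} and~\ref{lem:edge}, so $K_u=K_v=1$ by Corollary~\ref{cor:valencies} and (G4), against Lemma~\ref{lem:kernels}. So $N_v\not\le K_u$, and by Proposition~\ref{prop:cores} $N_v/(N_v\cap K_u)$ is elementary abelian of order $q$ and regular on $\partial u\setminus v$. Let $X=K_u\cap K_v$, which is normal in $K_u$ and in $K_v$. By Lemma~\ref{lem:onesided}, $M_u\le X$, so $M_u=O_p(X)\le N_v$ by (G4). Conversely $N_v\cap K_u$ is a normal $p$-subgroup of $X$, so it lies in $O_p(X)=M_u$.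

(b) The image of $Y$ in $I_u=S_q$ is a normal subgroup contained in the minimal normal subgroup $A_3$ or $V_4$.

(c) If $M_u=1$ then $K_u=1$ and $|G_u|\le5!$, against Lemma~\ref{lem:indep}(d).

(d) $N_v$ is transitive on $\partial u\setminus v$ and $N_{v'}$ on $\partial u\setminus v'$, and these two sets meet and cover $\partial u$. The conjugates of $N_{v'}$ under $N_v$ are all the $N_{v''}$ with $v''\ne v$.
\end{proof}

Thus the $p$-cores form chains $M_u\le N_v\ge M_t$ with all indices equal to $q$. To exploit Lemma~\ref{lem:nonormal} we compare characteristic subgroups along an edge. Put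
\[
V_u=\Omega_1(Z(M_u))\ne1,\qquad Z_v=\Omega_1(Z(N_v))\ne1 .
\]
These groups are normal in $G_u$ and $G_v$ respectively. The group $C_{N_v}(V_u)$ contains $M_u$ and is normalized by $G_{uv}$, so by Lemma~\ref{lem:structure}(b) it is $N_v$ or $M_u$, with the same alternative for all edges. Section~\ref{sec:caseA} excludes the first alternative and Section~\ref{sec:caseB} the second.

\section{The case $C_{N_v}(V_u)=N_v$}\label{sec:caseA}

In this case $V_u\le Z_v$. If $Z_v\le M_u$, then $Z_v$ is an elementary abelian central subgroup of $M_u$, so $Z_v\le V_u$; then $Z_v=V_u\ne1$ is normal in $G_u$ and $G_v$, against Lemma~\ref{lem:nonormal}. So $Z_vM_u=N_v$ by Lemma~\ref{lem:structure}(b), and $Z_v$ is transitive on $\partial u\setminus v$.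

Hence we have transporting elements that centralize $M_u$. But $M_u$ acts trivially on $\partial z$ for $z\in\partial u$ by Lemma~\ref{lem:onesided}, so Lemma~\ref{lem:transport} says nothing about it. We therefore transport subgroups of $M_u$ attached to vertices. For a red vertex $t$ at distance $2$ from $u$ put
\[
D_u(t)=M_u\cap M_t .
\]
Then $D_u(t^h)=D_u(t)^h$ for $h\in G_u$. Let $z_1\ne z_2$ in $\partial u$; choose a third vertex $v\in\partial u$ and $w\in Z_v$ with $z_1^w=z_2$. As $w$ centralizes $N_v\ge M_u$,
\begin{equation}\label{eq:D}
D_u(t^w)=D_u(t)\quad\text{for }t\in\partial z_1\setminus u,\qquad\text{and $w$ maps $\partial z_1\setminus u$ onto $\partial z_2\setminus u$.}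
\end{equation}

\emph{The map $D_u$ is injective on $\partial z\setminus u$ for $z\in\partial u$.} Its fibers are permuted by $G_{uz}$, which is primitive on $\partial z\setminus u$, so it suffices to show that $D_u$ is not constant there. Suppose that it is constant, for one edge $uz$ and hence for all. Then $M_t\cap M_{t'}=M_t\cap M_{t''}$ for all $t',t''\in\partial z\setminus t$, so all intersections $M_t\cap M_{t'}$ with $t\ne t'$ in $\partial z$ are one group $D_z$, normalized by $G_z$. By \eqref{eq:D}, $D_{z_1}=D_{z_2}$ for $z_1,z_2\in\partial u$, so $G_u$ normalizes $D_z$ as well, and $D_z=1$ by Lemma~\ref{lem:nonormal}. For $t\in\partial z\setminus u$ the group $M_t\le N_z$ then embeds in $N_z/M_u$, so $|M_u|=|M_t|\le q\le4$ and $|\operatorname{Aut}(M_u)|\le6$. Since $M_u=F^*(K_u)$, we have $C_{K_u}(M_u)\le M_u$, so $|K_u|\le4\cdot6$ and $|G_u|\le24\cdot120=2880$. This contradicts Lemma~\ref{lem:indep}(d).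

Now let $z_1\ne z_2$ in $\partial u$. By Lemma~\ref{lem:indep}(b) there are $f\in K_{z_1}\cap G_{z_2}\le G_u$ and $t_2\in\partial z_2\setminus u$ with $t_2^f\ne t_2$. By \eqref{eq:D}, $D_u(t_2)=D_u(t_1)$ for some $t_1\in\partial z_1\setminus u$, and $f$ fixes $t_1$. So
\[
D_u(t_2^f)=D_u(t_2)^f=D_u(t_1)^f=D_u(t_1^f)=D_u(t_1)=D_u(t_2),
\]
which contradicts injectivity on $\partial z_2\setminus u$. The first case is impossible.

\section{The case $C_{N_v}(V_u)=M_u$}\label{sec:caseB}

If $Z_v\not\le M_u$ then $N_v=Z_vM_u$ by Lemma~\ref{lem:structure}(b), and both factors centralize $V_u$, which is false in this case. So $Z_v\le M_u$, hence $Z_v\le V_u$. As $V_u$ is an elementary abelian subgroup of $N_v$,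
\begin{equation}\label{eq:Z}
Z_v=C_{V_u}(N_v)\qquad\text{for }u\sim v .
\end{equation}
If $Z_v=Z_{v'}$ for distinct $v,v'\in\partial u$, then by $2$-transitivity of $G_u$ all $Z_{v''}$ with $v''\in\partial u$ coincide, and $Z_v\ne1$ is normal in $G_u$ and $G_v$. So by Lemma~\ref{lem:nonormal}
\begin{equation}\label{eq:Zdistinct}
Z_v\ne Z_{v'}\qquad\text{for distinct }v,v'\in\partial u .
\end{equation}

\subsection{Critical pairs}
No central element of $N_v$ moves neighbors of $u$ now, so there is no evident transporting element. Instead we follow the abelian group $V_u$ outwards until it first acts nontrivially. At that place it meets a second group $V_t$ with which it does not commute, and the two groups act on each other with very large centralizers.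

If $V_u\le M_t$ for all red $t$, then $V_u$ fixes every red vertex and all its neighbors, so $V_u=1$. Hence there are red vertices $u,t$ with $V_u\not\le M_t$. Let $2c$ be the least distance of such a pair; $c\ge1$. A pair $(u,t)$ at distance $2c$ with $V_u\not\le M_t$ is \emph{critical}, and we write the path from $u$ to $t$ as
\[
u=u_0,\ v_1,\ u_1,\ \dots,\ v_c,\ u_c=t .
\]

\begin{lemma}\label{lem:critical}
If $(u,t)$ is critical, then $(t,u)$ is critical, $V_u$ and $V_t$ normalize each other, and
\[
V_tM_u=N_{v_1},\qquad V_uM_t=N_{v_c},\qquad V_u\cap M_t=Z_{v_1},\qquad V_t\cap M_u=Z_{v_c}.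
\]
\end{lemma}

\begin{proof}
By minimality of $c$, $V_u\le M_{u_{c-1}}\le N_{v_c}\le G_t$ and $V_t\le M_{u_1}\le N_{v_1}\le G_u$. So $V_u$ and $V_t$ normalize each other, and the hypothesis of this section gives
\[
C_{V_u}(V_t)=V_u\cap C_{N_{v_c}}(V_t)=V_u\cap M_t,\qquad C_{V_t}(V_u)=V_t\cap M_u .
\]
Since $V_u\not\le M_t$, the groups $V_u$ and $V_t$ do not commute, so $V_t\not\le M_u$ and $(t,u)$ is critical. The index
\[
\beta=|V_u:C_{V_u}(V_t)|=|V_uM_t/M_t|
\]
is greater than $1$ and divides $|N_{v_c}/M_t|=q$. We claim that $\beta=q$. For $q=3$ there is nothing to prove, so let $q=4$, $p=2$, $G_u^{\partial u}=S_5$, and suppose that $\beta=2$.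

Take $\tau\in V_t\setminus M_u$. It lies in $N_{v_1}$, so by Lemma~\ref{lem:structure}(a) it induces a double transposition on $\partial u$, and $|V_u:C_{V_u}(\tau)|\le2$. Number $\partial u$ by $1,\dots,5$ and choose three $G_u$-conjugates of $\tau$ that induce $(12)(34)$, $(12)(45)$ and $(13)(25)$. These permutations generate a transitive subgroup of $A_5$. Let $Y$ be the group generated by the three conjugates; then $C_0=C_{V_u}(Y)$ has index at most $8$ in $V_u$. The image of $Y$ in $S_5$ has order divisible by $5$, so $Y$ contains a $5$-element $y$ that induces a $5$-cycle. As $|GL_j(2)|$ is $1$, $6$, $168$ for $j=1,2,3$, the element $y$ centralizes $V_u/C_0$, and it centralizes $C_0$; by coprime action it centralizes $V_u$. So the normal subgroup $C=C_{G_u}(V_u)$ of $G_u$ induces on $\partial u$ a normal subgroup of $S_5$ containing a $5$-cycle, hence at least $A_5$, and $C\cap G_{v_1}$ induces at least $A_4$ on $\partial u\setminus v_1$. But $[N_{v_1},C\cap G_{v_1}]\le N_{v_1}\cap C=M_u$, which acts trivially on $\partial u$, whereas $[V_4,A_4]\ne1$. This contradiction proves the claim.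

Thus $V_uM_t=N_{v_c}$ and, by symmetry, $V_tM_u=N_{v_1}$. Since $M_u$ centralizes $V_u$, \eqref{eq:Z} gives $V_u\cap M_t=C_{V_u}(V_t)=C_{V_u}(N_{v_1})=Z_{v_1}$, and the last equation follows by symmetry.
\end{proof}

\subsection{The case $c=1$}
Suppose that $c=1$. Since $G_v$ is $2$-transitive on $\partial v$, all pairs of red vertices at distance $2$ are critical. Let $t_1,t_2,t_3\in\partial v$ be distinct. For $i=2,3$, Lemma~\ref{lem:critical} applied to $(t_1,t_i)$ gives $V_{t_1}M_{t_i}=N_v$ and $V_{t_1}\cap M_{t_i}=Z_v$. So the inclusion of $V_{t_1}$ in $N_v$ induces isomorphisms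
\[
N_v/M_{t_2}\ \cong\ V_{t_1}/Z_v\ \cong\ N_v/M_{t_3}
\]
that commute with conjugation by $K_v$. They transport the action at $t_2$ to the action at $t_3$. By Lemma~\ref{lem:indep}(a) there is an $r$-element $f\in K_v$ that is trivial on $\partial t_2$ and nontrivial on $\partial t_3$. Since $f\in K_{t_2}$, we have $[N_v,f]\le N_v\cap K_{t_2}=M_{t_2}$. So $f$ centralizes $N_v/M_{t_2}$, and therefore $N_v/M_{t_3}$. Hence the permutation induced by $f$ on $\partial t_3\setminus v$ centralizes the regular abelian $p$-group induced by $N_v$, so it lies in that group by (G2). Its order is also a power of $r\ne p$, so it is trivial, a contradiction.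

\subsection{The case $c\ge2$}
Now the aim is to find a nontrivial subgroup normal in two adjacent stabilizers. The natural candidate is the group $W_v=\langle V_s:s\in\partial v\rangle$, which is normal in $G_v$. We shall show that for a critical pair $(u,t)$ and $v_0\in\partial u\setminus v_1$ the group $V_t$, which moves $v_0$, normalizes $W_{v_0}$. For this we must know that $W_{v_0}$ still fixes $t$, although the vertices $s\in\partial v_0\setminus u$ are at distance $2c+2$ from $t$. The control comes from the commutator of a critical pair. For $u\sim v$ put
\[
E_{uv}=[V_u,N_v],\qquad C_u=C_{V_u}(L_u).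
\]
Let $(u,t)$ be critical and $E=[V_u,V_t]$. For $x\in V_u$, $m\in M_u$, $y\in V_t$ we have $[x,my]=x^{-1}x^{my}=[x,y]$, and $N_{v_1}=M_uV_t$; so $E=E_{uv_1}$, and by symmetry $E=E_{tv_c}$. Also $E\le V_u\cap V_t$, so Lemma~\ref{lem:critical} gives
\begin{equation}\label{eq:E}
E=E_{uv_1}=E_{tv_c}\le V_u\cap Z_{v_c}.
\end{equation}

\begin{lemma}\label{lem:E}
Let $u,u'\in\partial v$, not necessarily distinct. Then $E_{uv}\not\le C_{u'}$.
\end{lemma}

\begin{proof}
\emph{The case $u'=u$.} Suppose that $E_0=E_{uv}\le C_u$. For $l\in L_u$ we have $E_{uv^l}=E_0^l=E_0$, and $L_u$ is transitive on $\partial u$; so $[V_u,N_{v'}]=E_0$ for all $v'\in\partial u$. Hence $L_u$ centralizes both $E_0$ and $V_u/E_0$. For $x\in V_u$ and $l,l'\in L_u$ we get $x^{ll'}=(x[x,l])^{l'}=x[x,l'][x,l]$, which is symmetric in $l$ and $l'$ because $V_u$ is abelian. So $L_u/C_{L_u}(V_u)$ is abelian. For $v'\in\partial u\setminus v$ the groups $N_v$ and $N_{v'}$ are conjugate in $L_u$, so they have the same image in this quotient, and $Z_v=C_{V_u}(N_v)=C_{V_u}(N_{v'})=Z_{v'}$ by \eqref{eq:Z}. This contradicts \eqref{eq:Zdistinct}.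

\emph{The case $u'\ne u$.} If the inclusion holds for one such triple $(u,v,u')$, it holds for all, since $G$ is transitive on them. Take a path $u,v_1,u_1,v_2$ and put $E'=E_{uv_1}\le C_{u_1}$. Choose $l\in L_{u_1}$ with $v_1^l=v_2$ and put $s=u^l\in\partial v_2\setminus u_1$. As $l$ centralizes $E'$, we have $E'=E_{sv_2}$. By Lemma~\ref{lem:indep}(c) and $d-1\ge2$ there is $h\in G_{uv_1u_1v_2}$ with $s'=s^h\ne s$. It normalizes $E'=E_{uv_1}$, so $E'=E_{s'v_2}$. The assumption for the triple $(s,v_2,s')$ gives $E_{s'v_2}=E_{sv_2}\le C_{s'}$, which contradicts the first case.
\end{proof}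

Let $c\ge2$, let $(u,t)$ be critical with $E$ as in \eqref{eq:E}, and let $v_0\in\partial u\setminus v_1$.

\emph{Claim: $V_s\le M_{u_{c-1}}$ for all $s\in\partial v_0$.} For $s=u$ this is the minimality of $c$. Let $s\ne u$. The path $s,v_0,u,v_1,\dots,v_{c-1},u_{c-1}$ has length $2c$, and its last blue vertex is $v_{c-1}$ because $c\ge2$. If the claim fails, then $(s,u_{c-1})$ is critical, and Lemma~\ref{lem:critical} gives $V_{u_{c-1}}\cap M_s=Z_{v_{c-1}}$. Now $E\le Z_{v_c}\le V_{u_{c-1}}$ by \eqref{eq:E} and \eqref{eq:Z}; and $E\le V_u\le M_s$ because $u$ and $s$ are at distance $2<2c$. So $E\le Z_{v_{c-1}}\cap Z_{v_c}$, and $E$ is centralized by $\langle N_{v_{c-1}},N_{v_c}\rangle=L_{u_{c-1}}$. Thus $E_{tv_c}=E\le C_{u_{c-1}}$ with $t,u_{c-1}\in\partial v_c$, against Lemma~\ref{lem:E}. This proves the claim.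

Put $W=W_{v_0}$. By the claim, $V_u\le W\le M_{u_{c-1}}\le N_{v_c}=V_uM_t$, so $W=V_u(W\cap M_t)$ by Dedekind's law. Let $x\in V_u$, $m\in W\cap M_t$ and $y\in V_t$. Since $m$ centralizes $V_t$,
\[
[xm,y]=[x,y]^m[m,y]=[x,y]^m\in W,
\]
because $[x,y]\in V_u\le W$ and $m\in W$. So $V_t$ normalizes $W$. From $V_tM_u=N_{v_1}$ and $M_u\le K_u$ we see that $V_t$ is transitive on the $q\ge3$ vertices of $\partial u\setminus v_1$. Choose $y\in V_t$ with $v_0^y\ne v_0$; then $W_{v_0^y}=W^y=W_{v_0}$. By $2$-transitivity of $G_u$ on $\partial u$, all groups $W_{v'}$ with $v'\in\partial u$ coincide, so $G_u$ normalizes $W$. Also $G_{v_0}$ normalizes $W$, and $W\le N_{v_0}\le G_{uv_0}$ because $V_s\le M_s\le N_{v_0}$ for $s\in\partial v_0$. By Lemma~\ref{lem:nonormal}, $W=1$, which contradicts $V_u\ne1$.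

Both alternatives at the end of Section~\ref{sec:four} are impossible. This completes the proof of Theorem~\ref{thm:upper}.

\section{An amalgam of two groups of order $384$}\label{sec:amalgam}

We turn to Theorem~\ref{thm:lower}. We first construct a group $G^*$ with finite stabilizers acting on the cubic tree such that the collinearity graph of the tree is $5$-CH under $G^*$; Section~\ref{sec:quotients} then passes to finite quotients. By the count in the introduction the edge stabilizer $S$ must have order $2^7$ and the vertex stabilizers $G_1,G_2$ order $384$. We write these groups down explicitly and verify everything directly; Goldschmidt's theorem is not used. From now on maps act on the left and products are compositions. An element $q$ acts near a vertex $gx$ as $g^{-1}qg$ acts near $x$; we refer to this as \emph{conjugation}.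

\subsection{The point stabilizer}
Let
\[
\mathsf A=\{(a_1,a_2,a_3)\in(\mathbb Z/4)^3:a_1+a_2+a_3=0\},\qquad 2\mathsf A=\{0,(0,2,2),(2,0,2),(2,2,0)\}.
\]
The group $\mathsf A$ has order $16$, and reduction modulo $2$ identifies $\mathsf A/2\mathsf A$ with the vectors of even weight in $\mathbb F_2^3$. The three coordinates will correspond to the three lines through a point. Let $\sigma(a_1,a_2,a_3)=(a_2,a_3,a_1)$, let $\tau$ interchange the first two coordinates, and put $\mu=1+2\sigma$. On $\mathsf A$ we have $1+\sigma+\sigma^2=0$ and $4=0$, so
\[
\mu^2=1,\qquad\mu\sigma=\sigma\mu,\qquad\tau\sigma\tau=\sigma^{-1},\qquad\tau\mu\tau=1+2\sigma^2=-1-2\sigma=-\mu .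
\]
Hence $(\mu\tau)^2=-1$, and $\langle\mu,\tau\rangle$ is dihedral of order $8$. Since $\mu(1,-1,0)=(-1,-1,2)$ we have $\mu\ne\pm1$, so $\langle-1,\mu\rangle$ has order $4$. It is normalized by $\sigma$ and $\tau$ and acts trivially on $\mathsf A/2\mathsf A$, on which $\langle\sigma,\tau\rangle\cong S_3$ is faithful. So $\langle\sigma,\tau,\mu\rangle$ has order $24$. Let $T(c)$ be the translation by $c\in\mathsf A$. As groups of affine maps of $\mathsf A$, define
\[
G_1=T(\mathsf A)\langle\sigma,\tau,\mu\rangle,\qquad S=T(\mathsf A)\langle\mu,\tau\rangle,\qquad|G_1|=384,\quad|S|=128 .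
\]

The second group will contain $S$ through a different decomposition, based on a different abelian normal subgroup of order $16$. Let $f=(1,-1,0)$ and $h=(1,0,-1)$, so that $\sigma f=(-1,0,1)$ and $\sigma h=(0,-1,1)$. Define
\[
y\colon x\mapsto f-x,\qquad s\colon x\mapsto h+\mu x,\qquad U_1=\langle T(2\mathsf A),y,s\rangle\le S .
\]
Then $y^2=1$, and $s^2=T(h+\mu h)=T(2h+2\sigma h)=T(2,2,0)$. Next, $ys\colon x\mapsto(f-h)-\mu x$ with $f-h=(0,-1,1)$, and $sy\colon x\mapsto(h+\mu f)-\mu x$; these agree because $2h+2\sigma f=(2,0,2)+(2,0,2)=0$. The maps $-1$ and $\mu$ fix $2\mathsf A$ pointwise, so $T(2\mathsf A)$ commutes with $y$ and $s$. The cosets of $T(2\mathsf A)$ by $1,y,s,ys$ have the distinct linear parts $1,-1,\mu,-\mu$. So $U_1$ is abelian of order $16$. The elements of these cosets send $0$ into $2\mathsf A$, $f+2\mathsf A$, $h+2\mathsf A$, $f-h+2\mathsf A$, and $f,h,f-h\notin2\mathsf A$. Hence \emph{the identity is the only element of $U_1$ that fixes $0$}.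

\subsection{The line stabilizer}
Let $U_0=\{2\eta:\eta\in\mathbb F_2^4\text{ of even weight}\}\le(\mathbb Z/4)^4$, of order $8$, and let $U$ be the union of $U_0$ with the $8$ vectors that have entries $\pm1$ and an odd number of entries $-1$. Adding an element of $U_0$ to such a vector changes an even number of signs, and the sum of two such vectors has the entry $2$ in the even number of places where they agree and $0$ elsewhere. So $U$ is a group of order $16$. The group $S_4$ acts on $U$ by $g*x=\operatorname{sgn}(g)\,g(x)$, where $g(x)$ is obtained by permuting coordinates; on $U_0$ the sign has no effect. Let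
\[
G_2=U\rtimes S_4,\qquad|G_2|=384,\qquad D=\langle\rho,\theta\rangle,\quad\rho=(34),\quad\theta=(14)(23).
\]
The product $\rho\theta$ is a $4$-cycle with square $(12)(34)$, so $D$ is dihedral of order $8$; it is the stabilizer of the partition $12|34$. The three partitions of $\{1,2,3,4\}$ into two pairs, called \emph{pairings}, will correspond to the three points on a line.

\begin{lemma}\label{lem:Psi}
Let $e_1=(2,2,0,0)$, $e_2=(0,0,2,2)$, $e_3=(2,0,2,0)$, $e_4=(1,1,-1,1)$. There is an isomorphism $\Psi\colon U\rtimes D\to S$ with $\Psi(U)=U_1$ and
\[
e_1\mapsto T(0,2,2),\quad e_2\mapsto T(2,0,2),\quad e_3\mapsto y,\quad e_4\mapsto s,\quad\rho\mapsto\mu,\quad\theta\mapsto\tau .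
\]
\end{lemma}

\begin{proof}
The abelian group $U$ is generated by the basis $e_1,e_2,e_3$ of $U_0$ and by $e_4$, with defining relations $2e_1=2e_2=2e_3=0$ and $2e_4=e_1+e_2$. The images satisfy them, since $s^2=T(2,2,0)=T(0,2,2)T(2,0,2)$. So we get a homomorphism from $U$ onto $U_1$, an isomorphism by orders. Both $D$ and $\langle\mu,\tau\rangle$ are generated by two involutions with product of order $4$, so $\rho\mapsto\mu$, $\theta\mapsto\tau$ is an isomorphism. It remains to compare the actions. In $U$,
\[
\begin{array}{llll}
\rho*e_1=e_1,&\rho*e_2=e_2,&\rho*e_3=(2,0,0,2)=e_2+e_3,&\rho*e_4=-(1,1,1,-1)=e_1+e_4,\\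
\theta*e_1=e_2,&\theta*e_2=e_1,&\theta*e_3=(0,2,0,2)=e_1+e_2+e_3,&\theta*e_4=(1,-1,1,1)=e_1+e_3+e_4 .
\end{array}
\]
In $S$, the map $\mu$ centralizes $T(2\mathsf A)$, the map $\tau$ interchanges $T(0,2,2)$ and $T(2,0,2)$, and
\begin{align*}
\mu y\mu&\colon x\mapsto\mu f-x, &&\text{so }\ \mu y\mu=T(2\sigma f)\,y=T(2,0,2)\,y,\\
\mu s\mu&\colon x\mapsto\mu h+\mu x, &&\text{so }\ \mu s\mu=T(2\sigma h)\,s=T(0,2,2)\,s,\\
\tau y\tau&\colon x\mapsto-f-x, &&\text{so }\ \tau y\tau=T(-2f)\,y=T(2,2,0)\,y,\\
\tau s\tau&\colon x\mapsto(0,1,-1)-\mu x, &&\text{so }\ \tau s\tau=T(0,2,2)\,ys .
\end{align*}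
These eight relations match, so $\Psi$ is a homomorphism. The elements of $\langle\mu,\tau\rangle$ fix $0$, so $U_1\cap\langle\mu,\tau\rangle=1$ and $\Psi$ is injective. Both groups have order $128$.
\end{proof}

We identify $U\rtimes D\le G_2$ with $S\le G_1$ along $\Psi$, and write $U$ for $U_1$. Then $(12)(34)=(\rho\theta)^2$ becomes $(\mu\tau)^2=-1$, and the Klein group $V_4\trianglelefteq S_4$ becomes $\langle\tau,-1\rangle$.

\subsection{The tree and the action near a point}
Let $G^*=G_1*_SG_2$ be the amalgamated free product. Recall its Bass--Serre tree $\mathcal T$: the vertices are the cosets $gG_1$ (\emph{points}) and $gG_2$ (\emph{lines}), the edges join $gG_1$ to $gG_2$ for $g\in G^*$, and $G^*$ acts by left multiplication. The base point $p_0=G_1$ and the base line $l_0=G_2$ are adjacent, with stabilizers $G_1$, $G_2$ and $G_1\cap G_2=S$. As $S$ has index $3$ in both groups, $\mathcal T$ is cubic. Put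
\[
Q_1=T(\mathsf A)\langle-1,\mu\rangle\trianglelefteq G_1,\qquad Q_2=UV_4=U\langle\tau,-1\rangle\trianglelefteq G_2 .
\]
Both have order $64$ and lie in $S$, and $G_i/Q_i\cong S_3$ with $S/Q_i$ of order $2$. So $G_1$ induces $S_3$ on the lines at $p_0$ with kernel $Q_1$, and $G_2$ induces $S_3$ on the points of $l_0$ with kernel $Q_2$. The points of $l_0$ are the $p_\pi$, with $\pi$ a pairing, permuted by $S_4$ as the pairings are, and $p_0=p_{\pi_0}$ for $\pi_0=12|34$. Let $g_\pi\in V_4$ be the involution whose cycles are the parts of $\pi$; thus $g_{\pi_0}=-1$. Every $q\in Q_2$ is uniquely a product of an element of $U$ and an element of $V_4$, its \emph{$V_4$-part}.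

Name the lines at $p_0$ as \emph{line $1$} $=\sigma^{-1}l_0$, \emph{line $2$} $=\sigma^{-2}l_0$, \emph{line $3$} $=l_0$. Moving away from $p_0$, each line has two \emph{further} points and each point has two \emph{further} lines. For $i=1,2,3$ define
\[
\chi_i\colon Q_1\to\mathbb F_2,\qquad\chi_i\bigl(T(c)(-1)^k\mu^j\bigr)=c_i+j \bmod 2.
\]
This is a homomorphism because $-1$ and $\mu$ act trivially modulo $2$. The next lemma describes the action at distances $2$, $3$ and $4$ from $p_0$.

\begin{lemma}\label{lem:action}
\begin{itemize}
\item[(a)] $q\in Q_1$ interchanges the two further points of line $i$ if and only if $\chi_i(q)=1$. The group $G_1$ is transitive on ordered triples of points $\ne p_0$, one on each line at $p_0$, and the pointwise stabilizer in $G_1$ of the six points collinear with $p_0$ is $R=T(2\mathsf A)\langle-1\rangle$, of order $8$.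
\item[(b)] $q\in Q_2$ interchanges the two lines $\ne l_0$ at $p_\pi$ if and only if its $V_4$-part is not in $\{1,g_\pi\}$.
\item[(c)] At each of the six points collinear with $p_0$, the element $-1$ interchanges the two further lines, and $T(2\mathsf A)$ fixes them.
\item[(d)] Let $p\ne p_0$ be a point on line $i$ and $c\in\mathsf A$. On each of the two further lines at $p$, the element $T(2c)$ interchanges the two further points if $c_i$ is odd and fixes them if $c_i$ is even.
\end{itemize}
\end{lemma}

\begin{proof}
The groups $Q_1$ and $Q_2$ have index $2$ in $S$ and differ, since $\tau\in Q_2\setminus Q_1$; so $|Q_1\cap Q_2|=32$. The group $U\langle-1\rangle$ lies in both and has order $32$, because $-1$ fixes $0$ and so is not in $U$. Moreover $\chi_3$ vanishes on $T(2\mathsf A)$ and on $-1$, $\chi_3(y)=f_3=0$ and $\chi_3(s)=h_3+1=0$, and $\chi_3\ne0$. Therefore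
\begin{equation}\label{eq:Q}
Q_1\cap Q_2=U\langle-1\rangle=\ker\chi_3 .
\end{equation}

(a) An element of $Q_1\le S$ fixes the further points of $l_0$ if and only if it lies in $Q_2$, so \eqref{eq:Q} gives the statement for $i=3$. By conjugation, $q=T(c)(-1)^k\mu^j$ acts on line $1$ as $\sigma q\sigma^{-1}=T(\sigma c)(-1)^k\mu^j$ acts on $l_0$, and $(\sigma c)_3=c_1$; for line $2$ use $(\sigma^2c)_3=c_2$. The map $(\chi_1,\chi_2,\chi_3)\colon Q_1\to\mathbb F_2^3$ is onto, since $T(\mathsf A)$ gives the even vectors and $\mu\mapsto(1,1,1)$. Together with the action of $S_3$ on the lines this gives transitivity on triples. The kernel has order $64/8=8$ and contains $R$.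

(b) An element $q\in Q_2\le S$ fixes the two lines $\ne l_0$ at $p_0$ if and only if it lies in $Q_1$, that is, by \eqref{eq:Q}, if and only if its $V_4$-part is in $\{1,g_{\pi_0}\}$. Conjugation by $g\in S_4$ carries $p_{\pi_0}$ to $p_{g\pi_0}$ and $g_{\pi_0}$ to $g_{g\pi_0}$.

(c) For the two further points of $l_0$ this follows from (b), since $-1=g_{\pi_0}\notin\{1,g_\pi\}$ for $\pi\ne\pi_0$, and $T(2\mathsf A)\le U$. Conjugation by $\sigma$ fixes $-1$, normalizes $T(2\mathsf A)$ and permutes the three lines.

(d) We first look outwards from $l_0$. An element $2\eta\in U_0\le Q_1$ acts on the points $\ne p_0$ of lines $1$ and $2$ through $\chi_1$ and $\chi_2$. Both vanish on $e_1,e_2\in T(2\mathsf A)$ and take the value $1$ on $e_3=y$, as $f_1$ and $f_2$ are odd. The linear form $\eta_1+\eta_2$ takes the same values $0,0,1$ on this basis. So $2\eta$ interchanges the points $\ne p_0$ on both lines $\ne l_0$ at $p_0$ if $\eta_1+\eta_2=1$, and fixes them otherwise. Conjugating by $S_4$, we see that at $p_\pi$ with $\pi=jk|j'k'$ the condition is $\eta_j+\eta_k=1$. For $\pi=13|24$ and $\pi=14|23$ it holds for $e_1=T(0,2,2)$ and $e_2=T(2,0,2)$ and fails for $e_1+e_2=T(2,2,0)$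 and for $0$. This is the statement for $i=3$. For $i=1,2$ conjugate by $\sigma,\sigma^2$ as in (a).
\end{proof}

\subsection{Homogeneity up to five vertices}
Let $\Gamma_{\mathcal T}$ be the graph on the points of $\mathcal T$ in which two points are adjacent if they are at distance $2$ in $\mathcal T$.

\begin{proposition}\label{prop:fiveCH}
Every isomorphism between connected induced subgraphs of $\Gamma_{\mathcal T}$ of order at most $5$ is induced by an element of $G^*$.
\end{proposition}

\begin{proof}
Let $\varphi\colon\Delta\to\Delta'$ be such an isomorphism.

\emph{Reduction to paths and chairs.} The triangles of $\Gamma_{\mathcal T}$ are the lines, and a point off a line is adjacent to at most one of its points. Suppose that $\Delta$ contains a triangle. At most two vertices of $\Delta$ lie outside it, so some vertex $x$ of the triangle has no neighbor in $\Delta$ outside the triangle. Then $\Delta\setminus x$ is connected, and any $g\in G^*$ that extends $\varphi$ on $\Delta\setminus x$ maps $x$ to the third point of the image line, which is $\varphi(x)$. By induction on the order we may assume that $\Delta$ has no triangle. A longer induced cycle would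 give a cycle in $\mathcal T$, so $\Delta$ is a tree, and its valencies are at most $3$ because the neighbors of a vertex lie on different lines. So $\Delta$ is a path with at most $5$ vertices, the star $K_{1,3}$, or the \emph{chair}, which is $K_{1,3}$ with an edge attached at one leaf. An induced tree can be extended at a leaf by a point on a new line through the leaf. So isomorphisms between paths extend to isomorphisms between paths with $5$ vertices, and isomorphisms between stars extend to isomorphisms between chairs. It suffices to show that $G^*$ is transitive on ordered chairs and on ordered induced paths with $5$ vertices.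

\emph{Chairs.} We may take $p_0$ as the vertex of valency $3$, and by Lemma~\ref{lem:action}(a) we may prescribe its three neighbors, which are fixed by $R$. Let $p$, on line $i$, be the neighbor at which the last edge is attached. The fifth vertex is one of the four further points on the two further lines at $p$. By Lemma~\ref{lem:action}(c),(d), the element $-1\in R$ interchanges these lines, and $T(2c)\in R$ with $c_i$ odd fixes both lines and interchanges the two further points on each. So $R$ is transitive on the four points.

\emph{Paths $(q_1,p_1,p_0,p_2,q_2)$.} By Lemma~\ref{lem:action}(a) we may prescribe $p_1$ on line $3$ and $p_2$ on line $1$. There are then $4\cdot4=16$ choices for $(q_1,q_2)$. The stabilizer $H$ of $p_0,p_1,p_2$ fixes two lines at $p_0$, so it lies in $Q_1$ and equals $\ker\chi_1\cap\ker\chi_3$, of order $16$. It contains $R$, and it contains $s$ because $\chi_1(s)=h_1+1=0$ and $\chi_3(s)=0$.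

First consider the four pairs (further line at $p_1$, further line at $p_2$). The element $-1$ interchanges the lines at $p_1$ and those at $p_2$. This alone would tie the two sides together; the element $s$ unties them. Since $s\in U$ and $p_1\in l_0$, it fixes the lines at $p_1$ by Lemma~\ref{lem:action}(b). At $p_2$ it acts as
\[
\sigma s\sigma^{-1}=T(\sigma h)\mu=T(0,-1,1)\mu=(ys)\cdot(-1)
\]
acts at $\sigma p_2$, a further point of $l_0$. This element lies in $Q_2$ and has $V_4$-part $g_{\pi_0}$, so it interchanges the two lines $\ne l_0$ at $\sigma p_2$. Thus $s$ interchanges the further lines at $p_2$ but not those at $p_1$, and $H$ is transitive on the four pairs of lines. The subgroup $T(2\mathsf A)$ fixes all these lines. By Lemma~\ref{lem:action}(d), $T(2c)$ acts on the further points of a line at $p_1$ and of a line at $p_2$ through the parities of $c_3$ and $c_1$, and all four pairs of parities occur for $c\in\mathsf A$. So $H$ is transitive on all $16$ pairs $(q_1,q_2)$.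
\end{proof}

\begin{remark}
The group $H$ has order $16$, so it is regular on the $16$ pairs, and the stabilizer in $G^*$ of an ordered induced path with $5$ vertices is trivial. Such a path extends at one end in four ways, so $G^*$ is not transitive on induced paths with $6$ vertices.
\end{remark}

\section{Finite quotients}\label{sec:quotients}

To obtain finite graphs we divide $\mathcal T$ by normal subgroups of finite index that move every vertex far. A group is \emph{residually finite} if every nonidentity element lies outside some normal subgroup of finite index. We use two standard facts: a group that acts on a tree without fixing or inverting anything, that is, with every nonidentity element fixing no vertex and no edge, is free; and free groups are residually finite.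

\begin{lemma}\label{lem:resfin}
$G^*$ is residually finite.
\end{lemma}

\begin{proof}
Let $G_1$ and $G_2$ act regularly on sets of size $384$. Restricted to $S$, both actions are free with three orbits, so the two sets can be identified $S$-equivariantly. By the universal property of the amalgamated product we get a homomorphism $G^*\to S_{384}$ that is injective on $G_1$ and on $G_2$. Its kernel $\Phi$ has finite index and meets every conjugate of $G_1$ and $G_2$ trivially. These conjugates are the vertex stabilizers, and $G^*$ preserves types, so $\Phi$ is free. Let $1\ne g\in G^*$. If $g\notin\Phi$, use $\Phi$. If $g\in\Phi$, some subgroup of finite index in $\Phi$ does not contain $g$, and the intersection of its finitely many conjugates in $G^*$ is normal of finite index.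
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $d$ denote distance in $\mathcal T$ and fix an integer $\lambda\ge10$. Let $\Sigma$ be the set of $g\ne1$ in $G^*$ with $d(gw,w)\le\lambda$ for some $w\in\{p_0,l_0\}$. It is finite, because balls in $\mathcal T$ and vertex stabilizers are finite. By Lemma~\ref{lem:resfin}, intersecting finitely many subgroups, there is a normal subgroup $\mathsf N$ of finite index with $\mathsf N\cap\Sigma=\emptyset$. Every vertex has the form $gw$ with $w\in\{p_0,l_0\}$, and $d(ngw,gw)=d(g^{-1}ngw,w)$. So $d(nx,x)>\lambda$ for all vertices $x$ and all $1\ne n\in\mathsf N$.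

Let $I=\mathcal T/\mathsf N$ be the quotient graph. It is connected and bipartite, and finite because $G^*$ has two orbits on vertices and $\mathsf N$ has finite index. Distinct neighbors of a vertex are at distance $2$, so they lie in different $\mathsf N$-orbits; hence $\mathcal T\to I$ is a covering and $I$ is cubic. A cycle of $I$ lifts to an arc from some $x$ to $nx\neq x$ with $n\in\mathsf N$, so the girth of $I$ exceeds $\lambda$. Let $\Gamma$ be the graph on the points of $I$, adjacent if at distance $2$ in $I$; it is finite and connected. Since $I$ has no cycle of length at most $6$, two lines share at most one point and every triangle lies in a line, so $\Gamma$ is locally $3\cdot K_2$. Two common neighbors of points at distance two in $\Gamma$ would give a cycle of length at most $8$, so such points have exactly one common neighbor.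

We show that $\Gamma$ is $5$-CH. Let $\varphi\colon\Delta\to\Delta'$ be an isomorphism between connected induced subgraphs of order at most $5$. The subgraph of $I$ formed by the points of $\Delta$ and the lines containing at least two of them is connected, and a cycle in it would have length at most $10$. So it is a tree and lifts isomorphically to $\mathcal T$. Let $\tilde\Delta$ be the subgraph of $\Gamma_{\mathcal T}$ induced on the lifted points. Adjacent points of $\Delta$ have adjacent lifts, since their common line belongs to the lifted tree; adjacent lifts project to adjacent points. So the projection $\tilde\Delta\to\Delta$ is an isomorphism. Construct $\tilde\Delta'$ in the same way; then $\varphi$ lifts to an isomorphism $\tilde\Delta\to\tilde\Delta'$, which is induced by some $g\in G^*$ by Proposition~\ref{prop:fiveCH}. As $g$ normalizes $\mathsf N$ and preserves types, it induces an automorphism of $\Gamma$, and this automorphism extends $\varphi$.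

Thus $\Gamma$ is a finite connected $5$-CH graph satisfying $(*)$ with $m=3$ and $n=2$. A finite cubic bipartite graph of girth greater than $\lambda$ contains a cycle, so it has more than $\lambda/2$ points. Letting $\lambda$ grow we obtain graphs $\Gamma$ of unbounded order.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DFPZ}
Alice Devillers, Joanna B. Fawcett, Cheryl E. Praeger, Jin-Xin Zhou,
\emph{On $k$-connected-homogeneous graphs}, arXiv:1805.03115 (2018).

\bibitem{DM}
Dixon and Mortimer, \emph{Permutation Groups}.

\bibitem{Gold}
Goldschmidt, \emph{Automorphisms of trivalent graphs}, Ann. of Math. 111 (1980).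

\end{thebibliography}
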